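# Synchronized cancellations: analytic cocycles over Diophantine shifts of $\mathbb T^\nu$ without an exponential large deviation estimate

## 1. A quarter turn between two stretches

Let $\lambda=e^2$, $D=\mathrm{diag}(\lambda,\lambda^{-1})$, and let $R_\theta$ be the rotation of $\mathbb R^2$ by the angle $2\pi\theta$. The product $D^mD^m$ has norm $e^{4m}$. Put a rotation by almost a quarter turn in the middle:
$$X_\epsilon=D^mR_{1/4+\epsilon}D^m=\begin{pmatrix}-e^{4m}\sin2\pi\epsilon&-\cos2\pi\epsilon\\ \cos2\pi\epsilon&-e^{-4m}\sin2\pi\epsilon\end{pmatrix}.$$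
Splitting into diagonal and off-diagonal parts gives
$$e^{4m}|\sin2\pi\epsilon|\le\|X_\epsilon\|\le e^{4m}|\sin2\pi\epsilon|+1 .$$
At $\epsilon=0$ all growth is lost: the direction stretched by the first $D^m$ is the one contracted by the second. Say that $X_\epsilon$ is *cancelled* if $\|X_\epsilon\|\le8$. If $|\epsilon|\le e^{-4m}$, then $\|X_\epsilon\|\le2\pi+1<8$, so $X_\epsilon$ is cancelled. Conversely, cancellation forces $|\sin2\pi\epsilon|\le8e^{-4m}$. Since $|\sin2\pi\epsilon|\ge4\,\mathrm{dist}(\epsilon,\frac12\mathbb Z)$, this is a set of $\epsilon\in\mathbb T$ of measure at most $8e^{-4m}$.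

Now string $Q$ such blocks together with uncancelled filler:
$$W=X_{\epsilon_Q}D^{2m}\,X_{\epsilon_{Q-1}}D^{2m}\cdots X_{\epsilon_1}D^{2m},\qquad n=4mQ\ \text{factors } D .$$
If all blocks are cancelled, then $\|W\|\le8^Qe^{4mQ}=8^Qe^{n}$, although $n$ stretches could produce $e^{2n}$. How likely is this?

* If the $\epsilon_i$ are independent and uniform, the probability that all blocks are cancelled is at most $(8e^{-4m})^Q=8^Qe^{-n}$.
* If all $\epsilon_i$ are equal to *one* uniform $\epsilon$, the probability is at least $2e^{-4m}=2e^{-n/Q}$.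

In the second case one pays for one cancellation and gets $Q$ of them. In a product of matrices along the orbit of a shift $z\mapsto z+\omega$, all angles are functions of the single starting point $z$. Can the cancellations be synchronized there, with $Q\to\infty$, for an analytic matrix function? If so, the probability of losing a fixed fraction of the growth rate is not exponentially small in $n$.

## 2. Cocycles over shifts of $\mathbb T^\nu$, and the exponential estimate that fails

Let $\nu\ge2$, $d\ge2$, $K=\mathbb R$ or $\mathbb C$. Let $\mathbb T^\nu=\mathbb R^\nu/\mathbb Z^\nu$ carry normalized Lebesgue measure $m$. For real $t$, $\|t\|$ is the distance to the nearest integer. A frequency $\omega\in\mathbb T^\nu$ is *Diophantine* here if, for some $c(\omega)>0$,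
$$\|k\cdot\omega\|\ge\frac{c(\omega)}{|k|^\nu(\log(1+|k|))^2}\qquad\forall k\in\mathbb Z^\nu\setminus\{0\}. \tag{2.1}$$
This holds for almost every $\omega$. Let $\mathcal E$ be a compact metric space and $A:\mathbb T^\nu\times\mathcal E\to GL(d,K)$ continuous, Hölder in $E\in\mathcal E$ and analytic in $x$ (it extends holomorphically to a fixed strip $|\mathrm{Im}\,z_j|<\rho$, uniformly in $E$). The cocycle $(x,v)\mapsto(x+\omega,A(x,E)v)$ has the iterates
$$A^{(n)}_x(E)=A(x+(n-1)\omega,E)\cdots A(x+\omega,E)A(x,E).$$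
The finite-scale Lyapunov exponents $\lambda_{1,n}(E)\ge\dots\ge\lambda_{d,n}(E)$ are defined by
$$\sum_{i=1}^p\lambda_{i,n}(E)=\frac1n\int_{\mathbb T^\nu}\log\|\Lambda^pA^{(n)}_x(E)\|\,m(dx),\qquad1\le p\le d.$$
Recall that $\|\Lambda^pP\|$ is the product of the $p$ largest singular values of $P$. For $P\in SL(2,\mathbb R)$ only $p=1$ carries information, since $\Lambda^2P=\det P=1$.

A *large deviation theorem* (LDT) bounds the measure of the set where $\frac1n\log\|\Lambda^pA^{(n)}_x\|$ is more than $\delta$ away from its mean. For shifts on higher-dimensional tori, bounds of the form $\exp(-n^\tau)$ with some $\tau=\tau(\delta)>0$ are available; for precise statements along these lines see Goldstein–Schlag, Prop. 10.2, and Bourgain, Prop. 7.18. W. Schlag, "Regularity and convergence rates for the Lyapunov exponents of linear co-cycles", arXiv:1211.0648 (2012), raises the question whether this improves to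
$$m\Big(\Big\{x:\Big|\tfrac1n\log\|\Lambda^pA_x^{(n)}(E)\|-\sum_{i=1}^p\lambda_{i,n}(E)\Big|>\delta\Big\}\Big)<\exp(-c(\delta)n)\tag{2.2}$$
for all $\delta>0$ and $n\ge n_0(\delta)$, with $c(\delta)>0$, where $c(\delta),n_0(\delta)$ may depend on $\omega,A,\delta$ but not on $E$ and $p$. We show that it does not.

**Definition (the family).** Let $\mathcal B$ be the real Banach algebra of functions $g=\sum_{\mathbf k\in\mathbb Z^\nu}\hat g(\mathbf k)e^{2\pi i\mathbf k\cdot z}$, real on $\mathbb T^\nu$, with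
$$\|g\|=\sum_{\mathbf k}|\hat g(\mathbf k)|e^{2\pi|\mathbf k|_1}<\infty .$$
Such $g$ are holomorphic in $|\mathrm{Im}\,z_j|<1$, and $\|fg\|\le\|f\|\|g\|$ because $|\mathbf k+\mathbf k'|_1\le|\mathbf k|_1+|\mathbf k'|_1$. Let $\mathcal U=\{g\in\mathcal B:\|g\|\le\frac14\}$ and
$$A_g(z)=D\,R_{z_1+g(z)}\in SL(2,\mathbb R),\qquad z\in\mathbb T^\nu .$$

For example, $g(z)=a\cos2\pi z_2$ has $\|g\|=|a|e^{2\pi}$, so $g\in\mathcal U$ exactly when $|a|\le\frac14e^{-2\pi}$. Always $\|A_g(z)\|=e^2$.

Throughout, $|\cdot|$ applied to points of $\mathbb T^\nu$ or $\mathbb T^{\nu-1}$ is the sup-distance to $0$, and $B(p,r)=\{|z-p|<r\}$. We use two assumptions on $\omega$: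

* **(ω1)** there are $\kappa\in(0,1)$ and $l_0$ with $|l\omega|\ge l^{-\kappa}$ for $l\ge l_0$, and $l\omega\ne0$ in $\mathbb T^\nu$ for every integer $l\ne0$;
* **(ω2)** there are $c,\tau>0$ with $\|\mathbf k\cdot\omega\|\ge c|\mathbf k|_\infty^{-\tau}$ for all $\mathbf k\ne0$.

Condition (ω1) says that orbit points stay far apart. Since $\kappa<1$, it cannot hold for $\nu=1$: Dirichlet's theorem gives infinitely many $l$ with $|l\omega|<1/l$ when $\omega$ is irrational. This is where $\nu\ge2$ enters.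

**Lemma 1.** If (ω2) holds with $\tau<2\nu-1$, then (ω1) holds for every $\kappa\in(0,1)$ with $\kappa>\frac{\tau+1}\nu-1$. In particular every $\omega$ as in (2.1) ($\nu\ge2$) satisfies (ω2) with $\tau=\nu+0.1$ and (ω1) with $\kappa=3/5$.

*Proof.* Let $l\ge1$ and write $l\omega=p+e$ with $p\in\mathbb Z^\nu$, $|e|_\infty=|l\omega|$. The lattice $\{\mathbf k\in\mathbb Z^\nu:\mathbf k\cdot p\in l\mathbb Z\}$ is the kernel of a homomorphism to $\mathbb Z/l$, so it has index at most $l$. The cube $|\mathbf k|_\infty\le l^{1/\nu}$ has volume $2^\nu l$, so by Minkowski's theorem it contains a lattice vector $\mathbf k\neq0$. Since $\mathbf k\cdot\omega=(\mathbf k\cdot p+\mathbf k\cdot e)/l$ with $\mathbf k\cdot p/l\in\mathbb Z$,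
$$c\,l^{-\tau/\nu}\le\|\mathbf k\cdot\omega\|\le\nu\,l^{1/\nu-1}|l\omega| .$$
Hence $|l\omega|\ge c'l^{1-(1+\tau)/\nu}$ with $c'>0$, which is at least $l^{-\kappa}$ for large $l$ if $\kappa>\frac{1+\tau}\nu-1$. For $\tau=\nu+0.1$, which (2.1) permits, the exponent is $-1.1/\nu\ge-0.55$, so $\kappa=3/5$ works. Finally, $l\omega=0$ would contradict (ω2) for $\mathbf k=(l,0,\dots,0)$. $\square$

Fix $\kappa$ from (ω1) and put
$$\vartheta=\tfrac{1-\kappa}{10}\in(0,\tfrac1{10}),\qquad\psi(n)=\frac n{(\log n)^{\vartheta/2}}\quad(n\ge3).$$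
A subset of $\mathcal U$ is *residual* if it contains a countable intersection of dense open sets. Since $\mathcal U$ is a complete metric space, Baire's theorem says that residual sets are dense, in particular nonempty.

**Theorem.** Let $\nu\ge2$ and let $\omega$ satisfy (ω1), (ω2). For all $g\in\mathcal U$ and $n\ge1$: $\lambda_{1,n}(A_g)\ge1.31$. There is a residual (in particular nonempty) set of $g\in\mathcal U$ such that for infinitely many $n$
$$m\{z:\tfrac1n\log\|A^{(n)}_g(z)\|<1.2\}>\exp\big(-n/(\log n)^{\vartheta/2}\big).\tag{2.3}$$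

**Corollary.** The exponential LDT (2.2) is false in general. For each $\nu\ge2$, $d\ge2$, $K\in\{\mathbb R,\mathbb C\}$ and *each* $\omega$ as in (2.1) there is an $E$-independent analytic $A$ with values in $SL(2,\mathbb R)\oplus I_{d-2}$ and with $\lambda_{1,n}\ge1.31$ such that for all $\delta\in(0,0.1]$
$$m\Big\{\Big|\tfrac1n\log\|A^{(n)}\|-\lambda_{1,n}\Big|>\delta\Big\}>\exp\big(-n/(\log n)^{1/50}\big)\quad\text{for infinitely many }n .$$
For $d=2$ this holds for a residual set of $g\in\mathcal U$, with $A=A_g$. The Theorem itself applies, by Lemma 1, whenever $\|\mathbf k\cdot\omega\|\ge c|\mathbf k|^{-\tau}$ with $\tau<2\nu-1$.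

*Proof from the Theorem.* By Lemma 1 take $\kappa=3/5$, so $\vartheta/2=1/50$. Where $\frac1n\log\|A_g^{(n)}\|<1.2$, the deviation from $\lambda_{1,n}\ge1.31$ exceeds $0.11>\delta$, so (2.3) gives the claim for $d=2$. For $d>2$ use $A_g\oplus I_{d-2}$: since $\|A_g^{(n)}\|\ge1$, the norms of its iterates and its $\lambda_{1,n}$ are those of $A_g$. Real matrices have the same operator norm on $\mathbb C^d$. A bound $<e^{-cn}$ for all $n\ge n_0$ is impossible, because $n/(\log n)^{1/50}<cn$ for large $n$. $\square$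

It remains to prove the Theorem.

## 3. The action of $SL(2,\mathbb R)$ on the disc, and tangencies

Identify $v\in\mathbb R^2$ with $\mathsf c=v_1+iv_2$. A matrix $P\in SL(2,\mathbb R)$ acts as $\mathsf c\mapsto\alpha\mathsf c+\beta\bar{\mathsf c}$ with $|\alpha|^2-|\beta|^2=1$. Composition corresponds to multiplication of the matrices $\begin{pmatrix}\alpha&\beta\\\bar\beta&\bar\alpha\end{pmatrix}$; in particular $\alpha(P''P')=\alpha''\alpha'+\beta''\bar\beta'$, $\alpha(P^{-1})=\bar\alpha$ and $\beta(P^{-1})=-\beta$. So $P$ acts on the closed unit disc by the Möbius automorphism $P\cdot w=\frac{\alpha w+\beta}{\bar\beta w+\bar\alpha}$.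

**Definition.** $\mathfrak w(P)=P\cdot0=\beta/\bar\alpha$ and $\mathfrak v(P)=\overline{P^{-1}\cdot0}=-\bar\beta/\bar\alpha$.

*Example.* $R_\theta$ is $\mathsf c\mapsto\zeta\mathsf c$ with $\zeta=e^{2\pi i\theta}$; it acts on the disc by $w\mapsto\zeta^2w$, and $\mathfrak w=\mathfrak v=0$. The matrix $\mathrm{diag}(e^a,e^{-a})$ has $\alpha=\cosh a$, $\beta=\sinh a$, so $\mathfrak w=\tanh a$ and $\mathfrak v=-\tanh a$.

**Norms.** The maximum of $|\alpha\mathsf c+\beta\bar{\mathsf c}|$ on $|\mathsf c|=1$ is attained when both terms have the same argument. Together with $|\beta|^2=|\alpha|^2-1$ this gives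
$$\|P\|=|\alpha|+|\beta|,\quad|\alpha|\le\|P\|\le2|\alpha|,\quad|\mathfrak w|=|\mathfrak v|=(1-|\alpha|^{-2})^{1/2}\ge1-|\alpha|^{-2}.\tag{3.1}$$

**Stability of $\mathfrak w$ and $\mathfrak v$.** A direct computation using $|\alpha|^2-|\beta|^2=1$ gives, for $B\in SL(2,\mathbb R)$,
$$B\cdot w-B\cdot0=\frac{\alpha w+\beta}{\bar\beta w+\bar\alpha}-\frac\beta{\bar\alpha}=\frac w{\bar\alpha(\bar\beta w+\bar\alpha)}=\frac{w}{\bar\alpha^2(1-\mathfrak v(B)w)}.$$
Take $B=P''$, $w=\mathfrak w(P')$ and note $\mathfrak w(P''P')=P''\cdot\mathfrak w(P')$. For the second bound take $B=P'^{-1}$, $w=\overline{\mathfrak v(P'')}$, and note $\mathfrak v(P''P')=\overline{P'^{-1}\cdot\overline{\mathfrak v(P'')}}$, $\mathfrak v(P'^{-1})=\overline{\mathfrak w(P')}$ and $|\alpha(P'^{-1})|=|\alpha(P')|$. Since $|w|\le1$,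
$$\begin{aligned}|\mathfrak w(P''P')-\mathfrak w(P'')|&\le\frac1{|\alpha(P'')|^2\,|1-\mathfrak v(P'')\mathfrak w(P')|},\\|\mathfrak v(P''P')-\mathfrak v(P')|&\le\frac1{|\alpha(P')|^2\,|1-\mathfrak w(P')\mathfrak v(P'')|}.\end{aligned}\tag{3.2}$$
So $\mathfrak w$ of a long product is determined, up to a tiny error, by the factors applied last, and $\mathfrak v$ by the factors applied first, unless the denominator $|1-\mathfrak v\mathfrak w|$ is tiny.

**Tangency.** Let $\zeta=e^{2\pi i\theta}$. Then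
$$\zeta^2\mathfrak w(P_1)\mathfrak v(P_2)>0\ \Longrightarrow\ \|P_2R_\theta P_1\|\le\max(\|P_1\|,\|P_2\|).\tag{3.3}$$
Indeed, write $P_i=R[a_i]\,\mathrm{diag}(\sigma_i,\sigma_i^{-1})\,R[b_i]$ with $\sigma_i=\|P_i\|\ge1$ and rotations $R[\cdot]$ in radians. Then $\mathfrak w(P_1)=|\mathfrak w(P_1)|e^{2ia_1}$ and $\mathfrak v(P_2)=-|\mathfrak v(P_2)|e^{2ib_2}$. The hypothesis gives $4\pi\theta+2a_1+2b_2\equiv\pi$ mod $2\pi$, that is, $2\pi\theta+a_1+b_2\equiv\frac\pi2$ mod $\pi$. Up to outer rotations and a sign, $P_2R_\theta P_1$ equals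
$$\mathrm{diag}(\sigma_2,\sigma_2^{-1})R[\tfrac\pi2]\,\mathrm{diag}(\sigma_1,\sigma_1^{-1})=\begin{pmatrix}0&-\sigma_2/\sigma_1\\\sigma_1/\sigma_2&0\end{pmatrix},$$
and its norm is $\max(\sigma_1/\sigma_2,\sigma_2/\sigma_1)\le\max(\sigma_1,\sigma_2)$. We call the situation of (3.3) an *exact tangency*. For $P_1=P_2=D^m$ the condition reads $-\zeta^2\tanh^2 2m>0$, i.e. $\theta=\pm\frac14$ mod $1$: this is Section 1.

**Two boundary points control the center.** Let $T$ be an automorphism of the disc, $0<|c|<1$, $\hat c=\bar c/|c|$, $0<\sigma\le1$. Then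
$$|T(1)-\hat c|,\ |T(-1)-\hat c|\ge\sigma\ \Longrightarrow\ |1-cT(0)|\ge\tfrac\sigma2-(1-|c|).\tag{3.4}$$
Indeed, $\varphi(w)=i(\hat c+w)/(\hat c-w)$ maps the disc onto the upper half plane and $|\varphi(w)+i|=2/|\hat c-w|$. So $\varphi(T(\pm1))$ are real numbers of modulus at most $2/\sigma$. The point $T(0)$ lies on the geodesic joining $T(\pm1)$, the image of the diameter. Under $\varphi$ this becomes the semicircle with endpoints $\varphi(T(\pm1))$ centered on the real line, so it lies in $|\varphi|\le2/\sigma$. Hence $|T(0)-\hat c|=2/|\varphi(T(0))+i|\ge2/(\frac2\sigma+1)\ge\frac\sigma2$. Finally $|1-cT(0)|=|\hat c-|c|T(0)|\ge|\hat c-T(0)|-(1-|c|)$.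

**The maps for our cocycle.** Let $b=\tanh2$, so $\frac{1+b}{1-b}=e^4=\lambda^2$. For $A_l=A_g(z+l\omega)=DR_{\theta_l}$, with $\theta_l=z_1+l\omega_1+g(z+l\omega)$ and $\zeta_l=e^{2\pi i\theta_l}$, we have $\alpha(A_l)=\cosh2\,\zeta_l$, $\beta(A_l)=\sinh2\,\bar\zeta_l$, and
$$A_l\cdot w=\frac{b+\zeta_l^2w}{1+b\zeta_l^2w},\quad\overline{A_l^{-1}\cdot\bar u}=\zeta_l^2\frac{u-b}{1-bu},\quad D\cdot w=\frac{b+w}{1+bw},\quad\overline{D^{-1}\cdot\bar u}=\frac{u-b}{1-bu}.\tag{3.5}$$
The quantity $\mathfrak w(A_{l'}\cdots A_l)$ arises from $0$ by applying the first kind of map for the sites $l,\dots,l'$ in this order. The quantity $\mathfrak v(A_{l'}\cdots A_l)$ arises from $0$ by the second kind for the sites $l',\dots,l$, so site $l$ comes last. For $\mathfrak v(A_{l'}\cdots A_lD)$ one applies the map of $D$ at the end.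

## 4. Moving $z_1$ into the upper half plane

In (3.5) only $\zeta_l^2$ occurs, never $\bar\zeta_l$. This makes complexification in $z_1$ effective. Keep $z_2,\dots,z_\nu$ real and let $0\le s\le\frac12$. On $|\mathrm{Im}\,z_1|\le s$,
$$|\partial_1g|\le\|g\|\sup_{t\ge0}2\pi te^{-2\pi t(1-s)}=\frac{\|g\|}{e(1-s)}\le\frac2e\|g\|<\frac14 .$$
As $g$ is real on $\mathbb T^\nu$, for $\mathrm{Im}\,z_1=s$ we get $\mathrm{Im}\,\theta_l\ge\frac34s$, so
$$|\zeta_l^2|\le e^{-3\pi s}\le1,\qquad e^{-3\pi/2}<0.009.\tag{4.1}$$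
When $|\zeta_l^2|\le1$, the maps (3.5) send the closed disc holomorphically into itself. Hence, for $P=A_{l'}\cdots A_l$ or $P=A_{l'}\cdots A_lD$, both $\mathfrak w(P)$ and $\mathfrak v(P)$ extend to functions of $z_1$ that are holomorphic in $0<\mathrm{Im}\,z_1<\frac12$, continuous on the closure, $1$-periodic and bounded by $1$. For $P=A_{l'}\cdots A_l$ (no $D$ at the right end) the last map in $\mathfrak v(P)$ carries the factor $\zeta_l^2$, so
$$|\mathfrak v(A_{l'}\cdots A_l)|\le e^{-3\pi s}\quad\text{on }\mathrm{Im}\,z_1=s.\tag{4.2}$$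
For such periodic functions the mean over $\mathrm{Re}\,z_1$ does not depend on $\mathrm{Im}\,z_1\in[0,\frac12]$ (Cauchy's theorem in the open strip, continuity at the edges).

**Lemma 2.** For $g\in\mathcal U$ and $n\ge1$: $1.31\le\lambda_{1,n}(A_g)\le1.336+\frac{\log2}n$.

*Proof.* Let $w_0=0$, $w_{j+1}=A_j\cdot w_j$. From $\alpha(P''P')=\alpha''\alpha'+\beta''\bar\beta'$ with $P''=A_j$, $P'=A^{(j)}$, $\bar\beta'=\bar w_j\alpha'$, we get on real $z$
$$|\alpha(A^{(n)})|=\prod_{j<n}\cosh2\,|1+b\zeta_j^2w_j| .$$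
The function $\log(1+b\zeta_j^2w_j)$ is holomorphic and periodic in $z_1$, because $|b\zeta_j^2w_j|\le b<1$. So its mean may be computed at $\mathrm{Im}\,z_1=\frac12$, where its modulus is at most $-\log(1-0.009)<0.01$. Hence $\frac1n\int\log|\alpha(A^{(n)})|\,dm$ is within $0.01$ of $\log\cosh2=1.3250\ldots$, and (3.1) finishes. $\square$

*The simplest case.* If $g=0$, then $|\zeta_j^2|=e^{-4\pi s}$ for every $s\ge0$. Letting $s\to\infty$ shows that the means vanish, so $\frac1n\int\log|\alpha(A_0^{(n)})|\,dm=\log\cosh2$ exactly.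

**Lemma 3.** Let $\Psi$ be holomorphic in $0<\mathrm{Im}\,z_1<\frac12$, continuous on the closure, $1$-periodic, $|\Psi|\le1$, and $|\Psi|\le0.009$ on $\mathrm{Im}\,z_1=\frac12$. For $r\in(0,1)$ put
$$u_r=\mathrm{Re}\frac{1+r\Psi}{1-r\Psi}=\frac{1-r^2|\Psi|^2}{|1-r\Psi|^2}>0 .$$
Then $0.98\le\int_{\mathbb T}u_r(x_1)\,dx_1\le1.03$, and $|\{x_1\in\mathbb T:|1-\Psi(x_1)|<\sigma\}|\le5\sigma$ for $\sigma\in(0,1)$.

*Proof.* The mean of $\frac{1+r\Psi}{1-r\Psi}=1+\frac{2r\Psi}{1-r\Psi}$ may be computed at $\mathrm{Im}\,z_1=\frac12$, where the second term is at most $0.018/0.991<0.019$. For the second claim let $r=1-\sigma$. On $\{|1-\Psi|<\sigma\}$ we have $|1-r\Psi|\le|1-\Psi|+\sigma|\Psi|\le2\sigma$ and $1-r^2|\Psi|^2\ge1-r^2\ge\sigma$, so $u_r\ge\frac1{4\sigma}$. Since $u_r>0$, the measure is at most $4\sigma\cdot1.03\le5\sigma$. $\square$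

The lemma is used in two directions. The upper bound says that $\Psi$ is rarely near $1$. The lower bound, in Section 7, says that a $\Psi$ with $|\Psi|\approx1$ on the real circle cannot avoid the neighborhood of $1$.

## 5. Reduction to density, and a uniform upper bound

For $N\ge3$ let
$$U_N=\{g\in\mathcal U:\exists n\ge N,\ m\{\tfrac1n\log\|A_g^{(n)}\|<1.2\}>e^{-\psi(n)}\}.$$
Every $g\in\bigcap_NU_N$ satisfies (2.3) for infinitely many $n$. Each $U_N$ is open in $\mathcal U$. For fixed $n$ the map $g\mapsto\frac1n\log\|A_g^{(n)}\|\in C(\mathbb T^\nu)$ is continuous. If $g_j\to g$, every $z$ with $\frac1n\log\|A_g^{(n)}(z)\|<1.2$ satisfies the same inequality for $g_j$ with $j$ large, so by Fatou's lemma the measure in the definition is lower semicontinuous in $g$. By Baire's theorem and Lemma 2, the Theorem follows from: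

**Proposition.** Each $U_N$ is dense in $\mathcal U$.

Elements with $\|g_*\|<\frac14$ are dense in $\mathcal U$, and if $g_*\in U_N$ there is nothing to approximate. So fix $N$, $\varepsilon>0$ and $g_*\notin U_N$ with $\|g_*\|<\frac14$. We must find $g\in U_N$ with $\|g-g_*\|<\varepsilon$. That $g_*\notin U_N$ is information: $g_*$ itself has strong large deviation bounds,
$$m\{\tfrac1n\log\|A_{g_*}^{(n)}\|<1.2\}\le e^{-\psi(n)}\qquad\forall n\ge N.\tag{5.1}$$

**Uniform upper bound.** There are $\varepsilon_1>0$ and $C_*$ with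
$$\log\|A_g^{(l)}(z)\|\le1.36\,l+C_*\qquad\forall l\ge0,\ z\in\mathbb T^\nu,\ g\in\mathcal U,\ \|g-g_*\|<\varepsilon_1.\tag{5.2}$$

*Proof.* By Lemma 2 fix $m_1$ with $\lambda_{1,m_1}(A_{g_*})\le1.34$. For each residue $a$ mod $m_1$ split $[0,n)$ into an initial piece of length $a$, full blocks of length $m_1$, and a final piece of length less than $m_1$. One factor contributes at most $2$ to the logarithm of the norm. Averaging over $a$, and adding nonnegative terms (norms in $SL(2,\mathbb R)$ are at least $1$), we get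
$$\log\|A_{g_*}^{(n)}(z)\|\le\sum_{j<n}\frac1{m_1}\log\|A_{g_*}^{(m_1)}(z+j\omega)\|+4m_1 .$$
By (ω2) the shift is uniquely ergodic, so Birkhoff averages of the continuous function $\frac1{m_1}\log\|A^{(m_1)}_{g_*}\|$ converge uniformly to $\lambda_{1,m_1}(A_{g_*})$. Hence for some $n_1$ the right side is at most $1.35n_1$ for all $z$. By continuity $\log\|A_g^{(n_1)}\|\le1.36n_1$ on $\mathbb T^\nu$ for $g$ near $g_*$. Writing $l=qn_1+r$ with $0\le r<n_1$, submultiplicativity gives (5.2) with $C_*=2n_1$. $\square$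

## 6. Blocks with a tangency in the middle: the budget, and where direct interpolation stops

**What one wants.** Find a point $z_0$, times $j_1<\dots<j_Q$ and a radius $M$ such that the blocks $[j_i-M,j_i+M]$ are disjoint and fill a fixed fraction of $[0,n)$, with $n=(4Q+3)M$. Find also $g$ near $g_*$ such that along the orbit of $z_0$ each block has an exact tangency (3.3) at its middle site $j_i$. Then each block has norm at most about $e^{1.36M}$, although it has length $2M+1$. This stays true on the ball $|z-z_0|<e^{-5M}$, since the shift moves the ball rigidly and $2M+1$ matrices of norm $e^2$ amplify errors by about $e^{4M}$. The ball has measure at least $e^{-5\nu M}=e^{-5\nu n/(4Q+3)}$. As in Section 1, the price is that of one block. With $Q=1$ this is an ordinary exponentially small set; we need $Q\to\infty$.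

**First approach: freeze the blocks, correct the middle.** Suppose that at the middle sites of the blocks $g_*$ already has tangencies up to a phase error $\eta$. Add to $g_*$ a trigonometric polynomial of size about $\eta$ at the $Q$ points $z_0+j_i\omega$ that vanishes at all other points of the blocks. Then $P_1,P_2$ in (3.3) do not change and the phases can be corrected exactly.

The trouble is the size of the polynomial in $\mathcal B$. The points of one block are only known to be $(2M)^{-\kappa}$-separated. A kernel that tells them apart, built as in Section 9, has degree at least of order $M^\kappa$, and the resulting norm bound is $e^{cM^\kappa}$. On the other side, the times $j_i$ must be found in windows of length about $M$. Visits of an orbit to a ball of radius $r$ are guaranteed within time $r^{-C_1}$ (Lemma 4 below), so we can prescribe the orbit only with precision $r$ a negative power of $M$. With the choices below, $M\ge e^{7\ell}$ and $\eta\ge e^{-\ell/10}\ge M^{-1/70}$.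 The bound for the perturbation is thus $M^{-1/70}e^{cM^\kappa}$, which is not small. The approach stops here.

**Freezing a short core.** So freeze only the $k$ sites on each side of $j_i$, with $k$ a little larger than $\log M$. Points of the core are $\frac12k^{-\kappa}$-separated, and interpolation will cost $e^{k^{\kappa+4\vartheta}}$. This is affordable if $\eta\le e^{-k^{\kappa+6\vartheta}/10}$. But now the *outer* sites of the blocks, almost all of them, change when $g$ changes. Let $B^-$ be the product over the frozen $k$ sites before $j_i$ and $O^-$ the product over the outer sites before those, so $P_1=B^-O^-$. By (3.2), $\mathfrak w(P_1)$ differs from the frozen $\mathfrak w(B^-)$ by at most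
$$\frac1{|\alpha(B^-)|^2|1-\mathfrak v(B^-)\mathfrak w(O^-)|},\qquad|\alpha(B^-)|\ge\tfrac12e^{1.2k-2},$$
which is harmless unless $\mathfrak v(B^-)\mathfrak w(O^-)$ is extremely close to $1$, i.e. unless there is an accidental second tangency at the edge of the core. Nothing said so far excludes this. The orbit is one fixed orbit, so estimates for most $z$ do not apply, and $\mathfrak w(O^-)$ is a product of about $M$ maps that moves uncontrollably with the correction.

**The way past.** Add one more parameter $s$: perturb also by $s\,h$ with a function $h\ge0$ that vanishes on all cores and is not too small at outer sites. Raising $s$ turns *all* outer phases in the same direction. Boundary points of the disc then move monotonically with speed bounded below, so the bad values of $s$ form a set of small measure. If moreover $h$ dominates the correcting polynomials at outer sites, one good $s$ works for all corrections at once. The remaining dependence of the tangency condition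 on the correction is continuous and tiny, and Brouwer's theorem solves the $Q$ equations simultaneously.

**Parameters.** Let $k$ be a large integer; every inequality below is meant for $k$ large enough, depending only on $\nu,\omega,\kappa,g_*,N,\varepsilon$. Let $C$ denote constants independent of $k$. Put
$$Q=\lceil k^{\vartheta/2}\rceil,\quad\Delta=\lceil k^{\kappa+3\vartheta}\rceil,\quad r_s=e^{-k^{\kappa+5\vartheta}},\quad\ell=\lceil k^{\kappa+7\vartheta}\rceil,\quad\eta=e^{-\psi(\ell)/10},\quad r_0=e^{-7\ell},$$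
$$\Gamma=e^{1.2k-2},\qquad\sigma'=\Gamma^{-1/2},\qquad\varsigma=\Gamma^{-1}.$$
Since $\kappa+10\vartheta=1$, the powers of $k$ are arranged in layers: polynomial degree $\kappa+3\vartheta$, logarithm of polynomial norms $\kappa+4\vartheta$, $\log(1/r_s)$ at $\kappa+5\vartheta$, $\log(1/\eta)$ at least $\frac1{10}k^{\kappa+6\vartheta}$, $\ell$ at $\kappa+7\vartheta=1-3\vartheta$, and then $k$. Precisely,
$$k^{\kappa+6\vartheta}\le\psi(\ell)\le\ell,\qquad\ell=o(k),\qquad k^\vartheta\log k=O(\ell);\tag{6.1}$$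
the last holds because $\vartheta<1-3\vartheta$, and it gives $Q^2\log k=O(\ell)$.

## 7. Near-tangencies of $A_{g_*}$

In this section $A=A_{g_*}$. For $q\ge1$ put
$$\Phi_q(z)=\zeta_0^2\;\mathfrak w\big(A^{(q)}(z-q\omega)\big)\;\mathfrak v\big(A^{(q)}(z+\omega)D\big).$$
This is the quantity of (3.3) for the product over the sites $-q,\dots,q$, written as $\big(A^{(q)}(z+\omega)D\big)R_{\theta_0}A^{(q)}(z-q\omega)$. By (4.1) and $|\Phi_q|\le|\zeta_0^2|$, for every real $y=(z_2,\dots,z_\nu)$ it satisfies the hypotheses of Lemma 3 in $z_1$.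

**Step 1: a small bad set.** This step collects the points at which later estimates may fail. Let

* $\mathcal G_1$: $\|A^{(\ell)}(z-\ell\omega)\|,\ \|A^{(\ell)}(z+\omega)\|\ge e^{1.2\ell}$;
* $\mathcal G_2$: $\|A^{(k)}(z-k\omega)\|,\ \|A^{(k)}(z+\omega)\|\ge e^{1.2k}$;
* $\mathcal G_3$: $|1-\mathfrak v(A^{(\ell)}(z-\ell\omega))\,\mathfrak w(A^{(k-\ell)}(z-k\omega))|\ge e^{-1.2\ell}$ and $|1-\mathfrak w(A^{(\ell)}(z+\omega)D)\,\mathfrak v(A^{(k-\ell)}(z+(\ell+1)\omega))|\ge e^{-1.2\ell}$;

and let $\mathrm{Bad}$ be the complement of $\mathcal G_1\cap\mathcal G_2\cap\mathcal G_3$. In both products in $\mathcal G_3$ the factor $\mathfrak v(\cdot)$ has no $D$ at the right end, so (4.2) bounds it by $0.009$ at $\mathrm{Im}\,z_1=\frac12$, and Lemma 3 with $\sigma=e^{-1.2\ell}$ applies. With (5.1) at the scales $\ell$ and $k$ (both at least $N$),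
$$m(\mathrm{Bad})\le2e^{-\psi(\ell)}+2e^{-\psi(k)}+10e^{-1.2\ell}\le14e^{-\psi(\ell)}.$$

**Step 2: $\Phi_\ell$ predicts $\Phi_k$.** The purpose is to detect near-tangencies of the long product through the short one, which is less oscillating. *On $\mathcal G_1\cap\mathcal G_3$:*
$$|\Phi_k-\Phi_\ell|\le8\lambda^2e^{-1.2\ell}\le\eta.\tag{7.1}$$
Write $A^{(k)}(z-k\omega)=A^{(\ell)}(z-\ell\omega)\,A^{(k-\ell)}(z-k\omega)$. The first line of (3.2), with $|\alpha|\ge\frac12e^{1.2\ell}$, changes $\mathfrak w$ by at most $4e^{-2.4\ell}e^{1.2\ell}=4e^{-1.2\ell}$. Likewise $A^{(k)}(z+\omega)D=A^{(k-\ell)}(z+(\ell+1)\omega)\cdot A^{(\ell)}(z+\omega)D$ with $\|A^{(\ell)}(z+\omega)D\|\ge e^{1.2\ell}/\lambda$, so the second line of (3.2) changes $\mathfrak v$ by at most $4\lambda^2e^{-1.2\ell}$. All factors are bounded by $1$. The last inequality in (7.1) holds as $\eta\ge e^{-\ell/10}$.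

**Step 3: $\Phi_\ell$ is Lipschitz at scale $r_0$.** The orbit will hit only a ball of radius $r_0$, so we need
$$|\Phi_\ell(z)-\Phi_\ell(z')|\le\eta\quad\text{if }|z-z'|<r_0.\tag{7.2}$$
On the closed disc and for $|\zeta_l|=1$, the derivatives of the maps (3.5) in $w$ (or $u$) and in $\zeta_l^2$ are bounded by $\frac{1-b^2}{(1-b)^2}=\frac{1+b}{1-b}=e^4$, and $\zeta_l^2$ is Lipschitz in $z$ with a constant $C$. By the chain rule a composition of at most $\ell+1$ maps is Lipschitz in $z$ with constant at most $\sum_{j\le\ell+1}Ce^{4j}\le Ce^{4\ell}$. So the difference is at most $Ce^{4\ell-7\ell}\le\eta$.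

**Step 4: near-tangencies occur on most fibers.** Let $\sigma_1=\eta^2/100$, $Y=\{|\Phi_\ell-1|<\eta\}$ and $Y_y=\{x_1:(x_1,y)\in Y\}$. The aim is: *for all $y\in\mathbb T^{\nu-1}$ outside a set of measure $o(1)$, $|Y_y|\ge\sigma_1/4$.* Apply Lemma 3 with $\Psi=\Phi_\ell$, $r=1-\sigma_1$.

On $\mathcal G_1$, (3.1) gives $1-|\Phi_\ell|\le8\lambda^2e^{-2.4\ell}$, so $1-r^2|\Phi_\ell|^2\le2\sigma_1+16\lambda^2e^{-2.4\ell}\le3\sigma_1$, since $\sigma_1\ge\frac1{100}e^{-\ell/5}$. If also $|\Phi_\ell-1|\ge\eta$, then $|1-r\Phi_\ell|\ge\eta-\sigma_1\ge0.9\eta$, so $u_r\le3\sigma_1/(0.81\eta^2)\le0.1$. Always $u_r\le2/\sigma_1$. With $\varpi(y)=|\{x_1:(x_1,y)\notin\mathcal G_1\}|$, Lemma 3 gives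
$$0.98\le\int u_r\,dx_1\le0.1+\frac2{\sigma_1}\big(\varpi(y)+|Y_y|\big).$$
So $\varpi(y)+|Y_y|\ge0.44\sigma_1$, and $|Y_y|\ge\sigma_1/4$ if $\varpi(y)\le\sigma_1/8$. By Markov's inequality $|\{\varpi>\sigma_1/8\}|\le\frac8{\sigma_1}\cdot2e^{-\psi(\ell)}=1600\,e^{-4\psi(\ell)/5}\to0$.

**Step 5: near-tangencies away from the bad set, on separated fibers.** We select the points $p_1,\dots,p_Q$ that the orbit shall visit. Let
$$\mathcal P=\Big\{p:m(B(p,r_0)\cap\mathrm{Bad})>\tfrac{2^{-\nu-1}}Q\,m(B(p,r_0))\Big\}.$$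
By Fubini $\int m(B(p,r_0)\cap\mathrm{Bad})\,m(dp)=m(B(0,r_0))\,m(\mathrm{Bad})$, so Markov gives $m(\mathcal P)\le14\cdot2^{\nu+1}Qe^{-\psi(\ell)}$. Again by Markov, $|\mathcal P_y|<\sigma_1/4$ off a set of $y$ of measure at most $\frac4{\sigma_1}m(\mathcal P)\le CQe^{-4\psi(\ell)/5}\to0$. This is where (5.1) pays: the bad set, of size $e^{-\psi(\ell)}$, is much smaller than the near-tangency set, of size about $\eta^2=e^{-\psi(\ell)/5}$ on the fibers. With Step 4, there is a set $\mathcal Y\subset\mathbb T^{\nu-1}$ of measure at least $\frac12$ such that each $y\in\mathcal Y$ has some $x_1$ with $(x_1,y)\in Y\setminus\mathcal P$.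

Put $s_k=\frac1{100Qk}$ and $\omega'=(\omega_2,\dots,\omega_\nu)$. Choose successively $y_1,\dots,y_Q\in\mathcal Y$ with
$$|y_i-y_{i'}-l\omega'|\ge s_k\qquad\text{for }i'<i,\ |l|\le2k.\tag{7.3}$$
This is possible: as $\nu-1\ge1$, the forbidden measure at each step is at most $Q(4k+1)(2s_k)^{\nu-1}\le Q\cdot5k\cdot2s_k=0.1$. Choose $p_i\in Y\setminus\mathcal P$ whose last $\nu-1$ coordinates are $y_i$.

## 8. One orbit that visits all the near-tangencies

**Step 6: quantitative visits.** To place $p_1,\dots,p_Q$ along one orbit we need: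

**Lemma 4.** There is $C_1$ such that for all small $r$ and any $p\in\mathbb T^\nu$, every window of $\lceil r^{-C_1}\rceil$ consecutive times contains $j$ with $|j\omega-p|<r$.

*Proof.* Let $F(z)=\prod_a\big(\frac{\sin\pi N_1z_a}{N_1\sin\pi z_a}\big)^{2\nu}$, a product of powers of Fejér kernels. Then $\hat F\ge0$, $\sum\hat F=F(0)=1$, and $\hat F$ is supported in $|\mathbf k|_\infty\le\nu N_1$. For $|t|\le\frac1{2N_1}$ the one-variable ratio is at least $\frac{2N_1|t|}{N_1\pi|t|}=\frac2\pi$, so $\hat F(0)=\int F\ge c_\nu N_1^{-\nu}$ with $c_\nu>0$. Where $|z|\ge r$, some coordinate has $|\sin\pi z_a|\ge2r$, so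
$$F\le(2N_1r)^{-2\nu}=N_1^{-\nu}(4N_1r^2)^{-\nu}\le\tfrac12\hat F(0)\quad\text{if }N_1=\lceil C'r^{-2}\rceil,\ C'\text{ large}.$$
Suppose a window of length $M'$ contains no visit. Then the average of $F(j\omega-p)$ over it is at most $\frac12\hat F(0)$. Expanding in Fourier series, summing geometric series, and using (ω2) and $\sum\hat F=1$,
$$\tfrac12\hat F(0)\le\Big|\frac1{M'}\sum_jF(j\omega-p)-\hat F(0)\Big|\le\max_{0<|\mathbf k|_\infty\le\nu N_1}\frac1{2M'\|\mathbf k\cdot\omega\|}\le\frac{CN_1^\tau}{M'} .$$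
So $M'\le CN_1^{\tau+\nu}\le Cr^{-2(\tau+\nu)}$. Take $C_1=2(\tau+\nu)+1$. $\square$

**Step 7: the orbit.** Now we fix times and starting point so that the orbit meets each near-tangency outside $\mathrm{Bad}$. Let $M=\lceil(r_0/2)^{-C_1}\rceil$ and $n=(4Q+3)M$. Then
$$e^{7\ell}\le M,\qquad M>k+1,\qquad\log M,\ \log n=O(\ell).\tag{8.1}$$
By Lemma 4 choose $j_i\in[4iM,(4i+1)M)$ with $|j_i\omega-p_i|<r_0/2$, $1\le i\le Q$. If $z_0\in B(0,r_0/2)$, then $z_0+j_i\omega\in B(p_i,r_0)$. As $p_i\notin\mathcal P$, the set of $z_0\in B(0,r_0/2)$ with $z_0+j_i\omega\in\mathrm{Bad}$ has measure at most $\frac{2^{-\nu-1}}Q(2r_0)^\nu=\frac{r_0^\nu}{2Q}$. Summed over $i$ this is $\frac12r_0^\nu<r_0^\nu=m(B(0,r_0/2))$. So we can fix $z_0$ such that, with $z_l:=z_0+l\omega$, we have $z_{j_i}\in B(p_i,r_0)\setminus\mathrm{Bad}$ for all $i$. Put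
$$B_i^-=A_{g_*}^{(k)}(z_{j_i-k}),\qquad B_i^+=A_{g_*}^{(k)}(z_{j_i+1})D.$$
By (7.1) at $z_{j_i}$, (7.2) for $z_{j_i}$ and $p_i$, and $p_i\in Y$; and by $\mathcal G_2$ at $z_{j_i}$,
$$|\Phi_k(z_{j_i})-1|<3\eta,\qquad\|B_i^\pm\|\ge e^{1.2k}/\lambda=\Gamma.\tag{8.2}$$
Put $t_i^0=-\frac1{4\pi}\mathrm{Arg}\,\Phi_k(z_{j_i})$. Since $|\mathrm{Arg}\,\Phi|\le\frac\pi2|\Phi-1|$ when $|\Phi-1|<1$, $|t_i^0|\le\frac1{4\pi}\cdot\frac\pi2\cdot3\eta\le\eta$.

The block $[j_i-M,j_i+M]$ lies in $[(4i-1)M,(4i+2)M)$, so the blocks are disjoint subsets of $[0,n)$. Call a site $l\in[0,n)$ *outer* if $|l-j_i|>k$ for all $i$. As $M>k$, a site of the $i$-th block with $|l-j_i|>k$ is outer.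

## 9. Cheap interpolation on the cores, and the positive function $h$

Let $S_i=\{z_{j_i+r}:|r|\le k\}$ and $S=\bigcup_iS_i$. Then $|S|\le Q(2k+1)\le k^2$.

**Step 8: separation.** We record how far apart the relevant points are.

* **(S1)** Points of the same $S_i$ are at mutual distance at least $\rho_k:=\frac12k^{-\kappa}$. For $1\le l\le2k$, (ω1) gives $|l\omega|\ge\min\big(\min_{1\le l'<l_0}|l'\omega|,(2k)^{-\kappa}\big)=(2k)^{-\kappa}\ge\frac12k^{-\kappa}$, since the first entry is a positive constant.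
* **(S2)** Distinct points of $S$ are at distance at least $k^{-1.1}$, and the $S_i$ are disjoint. For $i\ne i'$ and $|l|\le2k$, the last $\nu-1$ coordinates and (7.3) give $|z_{j_i}-z_{j_{i'}}-l\omega|\ge s_k-2r_0\ge\frac12s_k=\frac1{200Qk}\ge k^{-1.1}$, since $Q\le2k^{\vartheta/2}$ and $\vartheta/2<0.05$. Within one $S_i$ use (S1).
* **(S3)** $\mathrm{dist}(z_l,S)\ge1/n$ for every outer $l$. Indeed $z_l$ differs from a point of $S$ by $l'\omega$ with $1\le|l'|\le n$, and $|l'\omega|\ge n^{-\kappa}$, as in (S1).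

**Step 9: interpolating polynomials of low degree.** By (S1) the points within one core are separated almost as well as their number permits a kernel of degree about $k^\kappa$ to see. Points of different cores may be closer, but at most $Q$ of them can cluster; those are handled by explicit factors.

**Lemma 5.** There are real trigonometric polynomials of degree at most $\Delta$ in each variable as follows:

(i) for each $q\in S$, a polynomial $L_q$ with $L_q(q')=\delta_{qq'}$ on $S$ and $\sup|L_q|\le2k^{3Q}$;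

(ii) for each $\xi\notin S$, a polynomial $f\not\equiv0$ with $f|_S=0$ and $|f(\xi)|\ge k^{-10Q^2}\,\mathrm{dist}(\xi,S)\,\sup|f|$.

*Proof.* Let $N_2=\lceil8k^\kappa\rceil$, $\gamma=4Q^2+6Q$, $\pi_0=\lceil\gamma\log k\rceil$ and
$$\mathbf J(z)=\prod_a\Big(\frac{\sin\pi N_2z_a}{N_2\sin\pi z_a}\Big)^{2\pi_0}.$$
Then $0\le\mathbf J\le1=\mathbf J(0)$. If $|z|\ge\rho_k/2=\frac14k^{-\kappa}$, then $2N_2|z|\ge4$, so $\mathbf J(z)\le(2N_2|z|)^{-2\pi_0}\le16^{-\pi_0}\le k^{-2\gamma}$. Its degree is at most $\pi_0N_2\le Ck^{\kappa+\vartheta}\log k\le k^{\kappa+2\vartheta}$. Let $\mathfrak e(z)=\sum_a\sin^2\pi z_a$, of degree $1$, with $4|z|^2\le\mathfrak e(z)\le\nu$. All polynomials below have degree at most $k^{\kappa+2\vartheta}+Q+1\le\Delta$. By (S1) each open ball of radius $\rho_k/2$ contains at most one point of each $S_i$.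

(i) Let $N(q)=\{q'\in S:0<|q-q'|<\rho_k/2\}$, which has at most $Q-1$ points, and
$$G_q(z)=\mathbf J(z-q)\prod_{q'\in N(q)}\frac{\mathfrak e(z-q')}{\mathfrak e(q-q')} .$$
By (S2), $\mathfrak e(q-q')\ge4k^{-2.2}$, so $\sup|G_q|\le(\frac\nu4k^{2.2})^{Q-1}\le k^{3Q}$ (for $Q=1$ the product is empty). Also $G_q(q)=1$, $G_q=0$ on $N(q)$, and $|G_q|\le k^{3Q-2\gamma}$ on the rest of $S$. So $\mathsf M=(G_q(q'))_{q,q'\in S}=I+\mathsf E$, where the row sums of $|\mathsf E|$ are at most $k^{2+3Q-2\gamma}\le\frac12$. By the Neumann series the row sums of $|\mathsf M^{-1}|$ are at most $2$, and $L_q=\sum_{q'}(\mathsf M^{-1})_{qq'}G_{q'}$ has the stated properties.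

(ii) Let $q_0\in S$ be nearest to $\xi$, $\varrho=|\xi-q_0|>0$, $B_0=3Q+1$. By Bernstein's inequality, a real trigonometric polynomial $P$ of degree at most $\Delta$ in each variable is Lipschitz for the sup-distance with constant $2\pi\nu\Delta\sup|P|$.

*Case $\varrho\le k^{-B_0}$.* Let $a$ be a coordinate realizing $\varrho$, $F(z)=\sin(2\pi(z_a-q_{0,a}))\,G_{q_0}(z)$ and $f=F-\sum_{q\in S}F(q)L_q$, so $f|_S=0$. We have $|F(\xi)|\ge4\varrho\cdot\frac12$, because $|\sin2\pi x|\ge4|x|$ for $|x|\le\frac14$ and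
$$|G_{q_0}(\xi)-1|\le2\pi\nu\Delta k^{3Q}\varrho\le2\pi\nu\Delta/k\le\tfrac12\qquad(\kappa+3\vartheta<1).$$
Moreover $F(q_0)=0$, $F=0$ on $N(q_0)$, and $|F|\le k^{3Q-2\gamma}$ on the rest of $S$. For $q\ne q_0$, $L_q(q_0)=0$ gives $|L_q(\xi)|\le2\pi\nu\Delta\cdot2k^{3Q}\varrho$. So the correction at $\xi$ is at most $k^2\cdot k^{3Q-2\gamma}\cdot4\pi\nu\Delta k^{3Q}\varrho\le\varrho$. Thus $|f(\xi)|\ge\varrho$, while $\sup|f|\le k^{3Q}+k^2k^{3Q-2\gamma}2k^{3Q}\le2k^{3Q}\le k^{10Q^2}$.

*Case $\varrho>k^{-B_0}$.* Let $N'=\{q\in S:|q-\xi|<\rho_k/2\}$, $|N'|\le Q$, $F(z)=\mathbf J(z-\xi)\prod_{q\in N'}\mathfrak e(z-q)$ and $f=F-\sum_{q\in S}F(q)L_q$, so $f|_S=0$. Then $F(\xi)\ge(4k^{-2B_0})^{|N'|}\ge k^{-2B_0Q}$, $F=0$ on $N'$, and $|F|\le\nu^Qk^{-2\gamma}$ on the rest of $S$. Since $2\gamma=8Q^2+12Q$ and $2B_0Q=6Q^2+2Q$, the correction is at most $k^2\nu^Qk^{-2\gamma}2k^{3Q}\le\frac12k^{-2B_0Q}$ in sup norm. So $|f(\xi)|\ge\frac12k^{-2B_0Q}$ and $\sup|f|\le\nu^Q+1\le k^Q$. As $2B_0Q+Q+1=6Q^2+3Q+1\le10Q^2$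 and $\mathrm{dist}(\xi,S)\le1$, the claim follows. $\square$

**Step 10: the correctors $\chi_i$ and the monotone direction $h$.** We build the two kinds of perturbation announced in Section 6. Put $\chi_i=L_{z_{j_i}}$. Let $(f_r)$ be an $L^2$-orthonormal basis of the space $V$ of real trigonometric polynomials of degree at most $\Delta$ in each variable vanishing on $S$, and let $h=\sum_rf_r^2$. Then $h\ge0$, $h|_S=0$. For $\xi\notin S$, Cauchy–Schwarz in the coefficients with respect to $(f_r)$, then Lemma 5(ii) and $\|f\|_{L^2}\le\sup|f|$, give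
$$h(\xi)=\max\{f(\xi)^2:f\in V,\ \|f\|_{L^2}\le1\}\ge k^{-20Q^2}\,\mathrm{dist}(\xi,S)^2 .$$
For $f$ of degree at most $\Delta$, Cauchy–Schwarz gives $\|f\|\le e^{2\pi\nu\Delta}(2\Delta+1)^{\nu/2}\|f\|_{L^2}$. There are at most $(2\Delta+1)^\nu$ functions $f_r$, and $\mathcal B$ is a Banach algebra, so $\|h\|\le(2\Delta+1)^{2\nu}e^{4\pi\nu\Delta}$. Also $\|\chi_i\|\le e^{2\pi\nu\Delta}(2\Delta+1)^{\nu/2}2k^{3Q}$. As $Q\log k\le\Delta$,
$$\|\chi_i\|,\ \|h\|\le e^{k^{\kappa+4\vartheta}}.\tag{9.1}$$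
By (S3), for all outer $l$,
$$h(z_l)\ge h_{\min}:=k^{-20Q^2}n^{-2}\ge e^{-C\ell},\qquad|\chi_i(z_l)|\le H\,h(z_l),\quad H:=\frac{2k^{3Q}}{h_{\min}}\le e^{C\ell},\tag{9.2}$$
because $Q^2\log k=O(\ell)$ by (6.1) and $\log n=O(\ell)$ by (8.1).

**Step 11: the family of perturbations.** We check that the perturbations are small and leave the cores untouched. For $t\in[-\varsigma,\varsigma]^Q$ and $|s|\le2r_s$ let
$$g_{t,s}=g_*+\sum_i(t_i^0+t_i)\chi_i+s\,h .$$
Since $|t_i^0|\le\eta$ and $\varsigma\le\eta$, (9.1) gives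
$$\|g_{t,s}-g_*\|\le2Q\eta\,e^{k^{\kappa+4\vartheta}}+2r_se^{k^{\kappa+4\vartheta}}\to0,$$
because $\eta\le e^{-k^{\kappa+6\vartheta}/10}$ and $r_s=e^{-k^{\kappa+5\vartheta}}$. As $\|g_*\|<\frac14$, we have $g_{t,s}\in\mathcal U$ and $\|g_{t,s}-g_*\|<\min(\varepsilon,\varepsilon_1)$. On $S$ the function $g_{t,s}$ differs from $g_*$ at most at the points $z_{j_i}$, where $g_{t,s}(z_{j_i})=g_*(z_{j_i})+t_i^0+t_i$. The factors of $B_i^\pm$ are evaluated at points of $S_i\setminus\{z_{j_i}\}$, and the $S_i$ are disjoint. Hence $B_i^\pm$ *computed with $g_{t,s}$ are the same as with $g_*$*.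

## 10. Keeping the outer products away from a second tangency

**Step 12: notation for the outer products.** For the cocycle $A_g$ with $g=g_{t,s}$ write
$$P_{1,i}=A_g^{(M)}(z_{j_i-M})=B_i^-O_i^-,\qquad P_{2,i}=A_g^{(M)}(z_{j_i+1})D=O_i^+B_i^+,$$
where $O_i^-$ is the product over the outer sites $j_i-M,\dots,j_i-k-1$ and $O_i^+$ the product over the outer sites $j_i+k+1,\dots,j_i+M$. Put $T_i^-(u)=O_i^-\cdot u$ and $T_i^+(u)=\overline{(O_i^+)^{-1}\cdot\bar u}$. These are automorphisms of the disc with $T_i^-(0)=\mathfrak w(O_i^-)$ and $T_i^+(0)=\mathfrak v(O_i^+)$. Let $c_i^-=\mathfrak v(B_i^-)$, $c_i^+=\mathfrak w(B_i^+)$, and $\hat c=\bar c/|c|$. By (3.1) and (8.2), $1>|c_i^\pm|\ge1-4\Gamma^{-2}>0$, and $c_i^\pm$ do not depend on $(t,s)$. By (3.2), what we need is a lower bound for $|1-c_i^\pm T_i^\pm(0)|$; by (3.4), it suffices to keep the two boundary points $T_i^\pm(\pm1)$ away from $\hat c_i^\pm$.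

**Lemma 6.** There is $s\in[-r_s,r_s]$ such that $|T_i^\pm(\epsilon)-\hat c_i^\pm|\ge\sigma'$ for all $t\in[-\varsigma,\varsigma]^Q$, all $i$, both choices of $T_i^\pm$, and $\epsilon=\pm1$.

*Proof.* Fix one of the $4Q$ functions $X=T_i^\pm(\epsilon)\in\partial\mathbb D$ and write $\hat c=\hat c_i^\pm$.

*Monotonicity in the phases.* Let $\phi_l=4\pi\theta_l$, for fixed real representatives of $(z_l)_1$. By (3.5), each site acts on arguments of boundary points by $x\mapsto f(x+\phi_l)$ (for $T^-$) or $x\mapsto\phi_l+\tilde f(x)$ (for $T^+$), where $f,\tilde f$ are increasing lifts of degree one with $f'\ge\frac{1-b^2}{(1+b)^2}=\lambda^{-2}$. So $\arg X$ has a lift that is a smooth function of the phases of the sites involved. It is nondecreasing in each phase, and increases by $2\pi$ when one phase increases by $2\pi$. Its derivative in the phase of the site acting last, $l=j_i-k-1$ for $T_i^-$ and $l=j_i+k+1$ for $T_i^+$, is at least $\lambda^{-2}$.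

*The line $t=0$.* Let $X_0(s)$, $|s|\le2r_s$, be the lift at $t=0$. There $\frac{d\phi_l}{ds}=4\pi h(z_l)\ge0$. Each phase increases in total by $16\pi r_sh(z_l)\le2\pi$, since $h\le\|h\|\le e^{k^{\kappa+4\vartheta}}$. At most $M$ sites are involved, so, raising the phases one after the other, $X_0$ increases in total by at most $2\pi M$. From the last site, $X_0'\ge4\pi\lambda^{-2}h_{\min}$. The set $\{x\in\mathbb R:|e^{ix}-\hat c|<\sigma'\}$ is a $2\pi$-periodic family of intervals of length $4\arcsin(\sigma'/2)\le\pi\sigma'$, at most $M+2$ of which meet the range of $X_0$. So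
$$E=\{|s|\le2r_s:|e^{iX_0(s)}-\hat c|<\sigma'\}$$
consists of at most $M+2$ intervals of length at most $\lambda^2\sigma'/(4h_{\min})$.

*All $t$ at once.* By (9.2), $|\sum_it_i\chi_i(z_l)|\le QH\varsigma\,h(z_l)$ at outer sites. So each phase at $(t,s)$ lies between the phases at $(0,s-QH\varsigma)$ and $(0,s+QH\varsigma)$. Here $|s|\le r_s$, and $QH\varsigma\le Qe^{C\ell}e^{2-1.2k}\le r_s$, so these parameters stay in $[-2r_s,2r_s]$. By monotonicity the lift at $(t,s)$ lies in $[X_0(s-QH\varsigma),X_0(s+QH\varsigma)]$, and by the intermediate value theorem it equals $X_0(s')$ for some $|s'-s|\le QH\varsigma$. Hence if $|s|\le r_s$ and $\mathrm{dist}(s,E)>QH\varsigma$, then $|X-\hat c|\ge\sigma'$ for *all* $t\in[-\varsigma,\varsigma]^Q$.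

*Counting.* The excluded set of $s$ has measure at most
$$(M+2)\Big(\frac{\lambda^2\sigma'}{4h_{\min}}+2QH\varsigma\Big)\le e^{C\ell}\Gamma^{-1/2}\le e^{C\ell-0.6k+1}.$$
Summed over the $4Q$ functions this is less than $r_s=e^{-k^{\kappa+5\vartheta}}$, as $\ell=o(k)$ and $\kappa+5\vartheta<1$. Since $[-r_s,r_s]$ has length $2r_s$, a good $s$ exists. $\square$

**Step 13: the outer sites hardly matter.** Fix the $s$ of Lemma 6. We turn the lemma into control of the phases of $\mathfrak w(P_{1,i})$ and $\mathfrak v(P_{2,i})$. As $1-|c_i^\pm|\le4\Gamma^{-2}\le\sigma'/4$, (3.4) gives $|1-c_i^\pm T_i^\pm(0)|\ge\sigma'/4$. Then (3.2), with $|\alpha(B_i^\pm)|\ge\Gamma/2$, gives for all $t\in[-\varsigma,\varsigma]^Q$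
$$|\mathfrak w(P_{1,i})-\mathfrak w(B_i^-)|,\ |\mathfrak v(P_{2,i})-\mathfrak v(B_i^+)|\le\frac{16}{\Gamma^2\sigma'}=16\,\Gamma^{-3/2}.\tag{10.1}$$
Since $|\mathfrak w(B_i^-)|,|\mathfrak v(B_i^+)|\ge\frac12$, the quotients below are within $32\Gamma^{-3/2}<\frac12$ of $1$. Hence
$$\mu_i(t)=\mathrm{Arg}\frac{\mathfrak w(P_{1,i})}{\mathfrak w(B_i^-)},\qquad\mu_i'(t)=\mathrm{Arg}\frac{\mathfrak v(P_{2,i})}{\mathfrak v(B_i^+)}$$
are continuous in $t$ and bounded by $\frac\pi2\cdot32\,\Gamma^{-3/2}\le64\,\Gamma^{-3/2}$.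

## 11. Simultaneous exact tangencies by Brouwer, and the count

**Step 14: solving the $Q$ equations.** The correction $t_i$ should absorb $\mu_i+\mu_i'$, which depend on all of $t$; a fixed point does this. The map
$$t\mapsto\Big(-\frac1{4\pi}\big(\mu_i(t)+\mu_i'(t)\big)\Big)_{1\le i\le Q}$$
is continuous and maps $[-\varsigma,\varsigma]^Q$ into itself, since $128\,\Gamma^{-3/2}/(4\pi)\le\Gamma^{-1}=\varsigma$. By Brouwer's theorem it has a fixed point $t$. Let $g=g_{t,s}$, $\theta_{j_i}=(z_{j_i})_1+g(z_{j_i})$ and $\zeta=e^{2\pi i\theta_{j_i}}$. Compared with $g_*$, the phase $4\pi\theta_{j_i}$ has moved by $4\pi(t_i^0+t_i)$. By the definition of $\Phi_k$, and since $B_i^\pm$ are unchanged,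
$$\arg\big(\zeta^2\mathfrak w(P_{1,i})\mathfrak v(P_{2,i})\big)\equiv\mathrm{Arg}\,\Phi_k(z_{j_i})+4\pi(t_i^0+t_i)+\mu_i+\mu_i'\equiv0\pmod{2\pi}.$$
The three factors are nonzero, so this product is positive. Since $A_g^{(2M+1)}(z_{j_i-M})=P_{2,i}R_{\theta_{j_i}}P_{1,i}$, (3.3) and (5.2) yield for every $i$
$$\|A_g^{(2M+1)}(z_{j_i-M})\|\le\max(\|P_{1,i}\|,\|P_{2,i}\|)\le e^{1.36M+C_*+2}.\tag{11.1}$$

**Step 15: a ball of initial points.** We pass from the single point $z_0$ to a set of positive measure. Let $|z-z_0|<e^{-5M}$. The matrices $A_g$ have norm $e^2$ and a Lipschitz constant at most $C$, so telescoping the product of $2M+1$ factors gives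
$$\|A_g^{(2M+1)}(z+(j_i-M)\omega)-A_g^{(2M+1)}(z_{j_i-M})\|\le C(2M+1)e^{4M}e^{-5M}\le1 .$$
So each block norm at $z$ is at most twice the bound in (11.1). The $Q$ blocks leave at most $Q+1$ pieces of $[0,n)$ of total length $n-Q(2M+1)$, to which we apply (5.2):
$$\begin{aligned}\log\|A_g^{(n)}(z)\|&\le Q(1.36M+C_*+3)+1.36\big(n-Q(2M+1)\big)+(Q+1)C_*\\&\le1.36(n-QM)+C(1+Q).\end{aligned}$$
Since $n=(4Q+3)M$, we have $QM/n\ge0.24$ for $Q\ge18$. So the right side is at most $1.04\,n+C(1+Q)<1.2\,n$ for large $k$.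

**Step 16: the measure.** Finally we compare with $\psi(n)$. The ball gives
$$m\{\tfrac1n\log\|A_g^{(n)}\|<1.2\}\ge(2e^{-5M})^\nu\ge e^{-5\nu M}=e^{-5\nu n/(4Q+3)}>e^{-n/(\log n)^{\vartheta/2}} .$$
The last inequality says $5\nu(\log n)^{\vartheta/2}<4Q+3$. It holds for large $k$ because $\log n\le C\ell\le Ck^{1-3\vartheta}$ by (8.1), so
$$5\nu(\log n)^{\vartheta/2}\le Ck^{(1-3\vartheta)\vartheta/2}<4k^{\vartheta/2}\le4Q+3 .$$
As $n\ge N$ for large $k$, we have $g\in U_N$, and $\|g-g_*\|<\varepsilon$ by Step 11. This proves the Proposition, and with it the Theorem and the Corollary. $\blacksquare$
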